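\title{Lattices of principal $\ell$-ideals of Archimedean $\ell$-groups with order-unit are not $\mathcal{L}_{\infty\infty}$-definable}

\begin{abstract}
We show that the class of all lattices isomorphic to the lattice of principal $\ell$-ideals of an Archimedean $\ell$-group with order-unit is not the class of models of an $\mathcal{L}_{\infty\infty}$ sentence, nor of any class of $\mathcal{L}_{\infty\lambda}$ sentences for a cardinal $\lambda$. For each infinite regular cardinal $\kappa$ we construct bounded distributive lattices $L_\kappa(X)$, indexed by nonempty sets $X$, which satisfy the same $\mathcal{L}_{\infty\kappa}$ sentences for $|X|\ge\kappa$, belong to the class for $|X|\le\kappa$, and carry no Cevian operation for $|X|\ge\kappa^{++}$. For uncountable $\kappa$, the lattice $L_\kappa(X)$ belongs to the class if and only if $|X|\le\kappa$.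
\end{abstract}

\section{Introduction}

\subsection{Principal $\ell$-ideals}

Throughout, an \emph{$\ell$-group} is an Abelian group $G$ with a lattice order such that $x\le y$ implies $x+z\le y+z$. We write $G^+=\{x\in G: x\ge 0\}$, $x^+=x\vee 0$ and $|x|=x\vee(-x)$. We use the following textbook rules: the underlying lattice of $G$ is distributive, $|x+y|\le|x|+|y|$, $n(x\wedge y)=nx\wedge ny$ for positive integers $n$, and
\begin{equation}\label{eq:rules}
x\le y+(x-y)^+,\qquad (x-y)^+\wedge(y-x)^+=0,\qquad (x-z)^+\le(x-y)^++(y-z)^+ .
\end{equation}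
A \emph{real vector lattice} is an $\ell$-group that is a real vector space in which $G^+$ is closed under multiplication by positive reals.

An \emph{$\ell$-ideal} of $G$ is a subgroup $M$ such that $x\in M$ and $|y|\le|x|$ imply $y\in M$; the quotient $G/M$ is then an $\ell$-group, and the quotient map preserves $\vee$ and $\wedge$. For $x\in G^+$ the smallest $\ell$-ideal containing $x$ is
\[
\langle x\rangle=\{y\in G: |y|\le nx \text{ for some positive integer } n\}.
\]
Since $x$ and $|x|$ generate the same $\ell$-ideal, the principal $\ell$-ideals are exactly the $\langle x\rangle$ with $x\in G^+$. Ordered by inclusion they form a lattice $\operatorname{Id}_{\mathrm{c}}G$, in which, for $x,y\in G^+$,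
\begin{equation}\label{eq:idc}
\begin{gathered}
\langle x\rangle\le\langle y\rangle\iff x\le ny \text{ for some } n,\\
\langle x\rangle\vee\langle y\rangle=\langle x\vee y\rangle=\langle x+y\rangle,\qquad
\langle x\rangle\wedge\langle y\rangle=\langle x\wedge y\rangle .
\end{gathered}
\end{equation}
For the join use $x\vee y\le x+y\le 2(x\vee y)$; for the meet, $|z|\le nx$ and $|z|\le ny$ give $|z|\le n(x\wedge y)$. So $x\mapsto\langle x\rangle$ is a lattice homomorphism from $G^+$ onto $\operatorname{Id}_{\mathrm{c}}G$, which is therefore a distributive lattice with least element $0=\langle 0\rangle$.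

The lattice $\operatorname{Id}_{\mathrm{c}}G$ records the positive elements of $G$ up to order of magnitude. For $\mathbb{R}^n$ with the componentwise order, $\langle x\rangle$ is determined by the set of nonzero coordinates of $x$, and $\operatorname{Id}_{\mathrm{c}}\mathbb{R}^n$ is the power set of $\{1,\dots,n\}$. For the bounded real functions on $(0,1]$ the rate of decay is recorded as well: $\langle t^2\rangle<\langle t\rangle<\langle 1\rangle$, although none of these functions has a zero.

An $\ell$-group $G$ is \emph{Archimedean} if $nx\le y$ for all positive integers $n$ implies $x\le0$; every $\ell$-group of real functions with the pointwise order is Archimedean. An \emph{order-unit} of $G$ is an element $u\ge0$ such that every $x\in G$ satisfies $x\le nu$ for some positive integer $n$. This says that $\langle u\rangle=G$, so $G$ has an order-unit if and only if $\operatorname{Id}_{\mathrm{c}}G$ has a top element $1$. We denote by $\mathcal{A}$ the class of all lattices isomorphic to $\operatorname{Id}_{\mathrm{c}}G$ for an Archimedean $\ell$-group $G$ with order-unit.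

\subsection{Infinitary languages and the problem}

The formulas of $\mathcal{L}_{\infty\infty}$ are built from equations between lattice terms by negation, conjunction of an arbitrary set of formulas, and existential quantification $\exists W$ over an arbitrary set $W$ of variables; disjunctions and universal quantifiers are the usual abbreviations. For a cardinal $\lambda$, the formulas of $\mathcal{L}_{\infty\lambda}$ are those in which every quantified set $W$ has fewer than $\lambda$ elements. The following problem comes from Ploscica and Wehrung \cite{PW}.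

\begin{quote}
\textbf{Problem.} Is $\mathcal{A}$ the class of all models of some $\mathcal{L}_{\infty\infty}$ sentence?
\end{quote}

The language is very expressive. A lattice $M$ is described up to isomorphism by the sentence ``there are pairwise distinct elements $x_m$ ($m\in M$), with joins and meets as in $M$, such that every $y$ equals some $x_m$''. A disjunction of such sentences defines the members of $\mathcal{A}$ of cardinality at most a given cardinal, and the negations of the sentences that describe lattices outside $\mathcal{A}$ form a proper class of sentences that defines $\mathcal{A}$. A single sentence, however, has only a set of quantifiers, so it lies in some $\mathcal{L}_{\infty\lambda}$. The problem thus asks whether membership of a large lattice in $\mathcal{A}$ can be detected by inspecting boundedly many elements at a time.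

By a result of Wehrung, the class of all isomorphic copies of $\operatorname{Id}_{\mathrm{c}}G$ for Archimedean $G$, without any assumption on order-units, is not the class of models of any class of $\mathcal{L}_{\infty\lambda}$ sentences, for any cardinal $\lambda$. This suggests a negative answer, but the lattices that witness that result have no top element, and adjoining one does not help.

\begin{remark}\label{rem:top}
Let $G$ be Archimedean with order-unit $u$, and suppose that $d\vee d'=1$ in $\operatorname{Id}_{\mathrm{c}}G$ implies $d=1$ or $d'=1$. Then $\operatorname{Id}_{\mathrm{c}}G$ has at most two elements. Indeed, let $x\in G^+$ with $\langle x\rangle\ne1$. For each $n$, the inequality $u\le nx+(u-nx)^+$ gives $\langle x\rangle\vee\langle(u-nx)^+\rangle=1$, so $\langle(u-nx)^+\rangle=1$, so $(nx-u)^+=0$ by \eqref{eq:rules}. Thus $nx\le u$ for all $n$, and $x=0$. Consequently, adjoining a new top to a lattice with at least two elements never produces a member of $\mathcal{A}$.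
\end{remark}

The remark also shows that an order-unit makes the Archimedean property interact with the lattice: the ideals generated by elements such as $(nx-mu)^+$ compare $x$ with rational multiples of $u$. One could hope that this extra information makes $\mathcal{A}$ definable. It does not.

\subsection{Results}

\begin{theorem}\label{thm:answer}
The class $\mathcal{A}$ is not the class of models of any $\mathcal{L}_{\infty\infty}$ sentence, nor of any class of $\mathcal{L}_{\infty\lambda}$ sentences for any cardinal $\lambda$.
\end{theorem}

To show that a lattice is outside $\mathcal{A}$ we need a lattice-theoretic trace of the group subtraction. A distributive lattice $L$ with $0$ is \emph{Cevian} if it has a binary operation $\smallsetminus$ such that, for all $x,y,z\in L$,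
\begin{equation}\label{eq:cevian}
x\le y\vee(x\smallsetminus y),\qquad (x\smallsetminus y)\wedge(y\smallsetminus x)=0,\qquad x\smallsetminus z\le(x\smallsetminus y)\vee(y\smallsetminus z).
\end{equation}
For every $\ell$-group $G$, the lattice $\operatorname{Id}_{\mathrm{c}}G$ is Cevian: choose for each $d$ a generator $g_d\in G^+$ and put $d\smallsetminus d'=\langle(g_d-g_{d'})^+\rangle$. By \eqref{eq:idc}, the three rules \eqref{eq:rules} turn into the three conditions \eqref{eq:cevian}.

\begin{theorem}\label{thm:main}
For each infinite regular cardinal $\kappa$ and each nonempty set $X$ there is a bounded distributive lattice $L_\kappa(X)$ such that the following hold.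
\begin{itemize}
\item[(a)] If $|X|,|Y|\ge\kappa$, then $L_\kappa(X)$ and $L_\kappa(Y)$ satisfy the same $\mathcal{L}_{\infty\kappa}$ sentences.
\item[(b)] If $|X|\le\kappa$, then $L_\kappa(X)\cong\operatorname{Id}_{\mathrm{c}}G$ for some Archimedean real vector lattice $G$ with order-unit.
\item[(c)] If $|X|\ge\kappa^{++}$, then $L_\kappa(X)$ is not Cevian; so it is not isomorphic to $\operatorname{Id}_{\mathrm{c}}G$ for any $\ell$-group $G$.
\item[(d)] If $\kappa$ is uncountable and $|X|\ge\kappa^+$, then $L_\kappa(X)$ is not isomorphic to $\operatorname{Id}_{\mathrm{c}}G$ for any $\ell$-group $G$. So for uncountable $\kappa$, $L_\kappa(X)\in\mathcal{A}$ if and only if $|X|\le\kappa$.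
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:classes}
Let $\mathcal{K}$ be a class of lattices that contains $\operatorname{Id}_{\mathrm{c}}G$ for every Archimedean real vector lattice $G$ with order-unit.
\begin{itemize}
\item[(i)] If all members of $\mathcal{K}$ are Cevian, then $\mathcal{K}$ is not the class of models of any class of $\mathcal{L}_{\infty\lambda}$ sentences, for any cardinal $\lambda$.
\item[(ii)] If $\mathcal{K}$ is closed under isomorphism and every member of $\mathcal{K}$ is isomorphic to $\operatorname{Id}_{\mathrm{c}}G$ for some $\ell$-group $G$, then $L_\kappa(\kappa)\in\mathcal{K}$ and $L_\kappa(\kappa^+)\notin\mathcal{K}$ for every uncountable regular $\kappa$.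
\end{itemize}
\end{corollary}

\begin{proof}[Proof of Corollary~\ref{cor:classes} and Theorem~\ref{thm:answer} from Theorem~\ref{thm:main}]
(i) Suppose that $\mathcal{K}$ is the class of models of a class $\Phi$ of $\mathcal{L}_{\infty\lambda}$ sentences, and let $\kappa\ge\lambda$ be infinite and regular. By (b), $L_\kappa(\kappa)$ is isomorphic to a member of $\mathcal{K}$, so it satisfies $\Phi$. By (a), $L_\kappa(\kappa^{++})$ satisfies $\Phi$, so it lies in $\mathcal{K}$ and is Cevian, contrary to (c). Part (ii) is (b) and (d). Theorem~\ref{thm:answer} is (i) for $\mathcal{K}=\mathcal{A}$, together with the fact that every $\mathcal{L}_{\infty\infty}$ sentence lies in some $\mathcal{L}_{\infty\lambda}$.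
\end{proof}

\subsection{The shape of the proof}

Section~\ref{sec:cube} constructs a lattice $D=\operatorname{Id}_{\mathrm{c}}A$ and a cube of sublattices $D_I$, for $I\subseteq\{1,2,3\}$, with two opposite properties. Along every chain of subsets $I$, the lattices $D_I$ are generated by an increasing chain of vector sublattices of $A$; but the cube as a whole is incompatible with a Cevian operation. The lattice $L_\kappa(X)$ of Section~\ref{sec:L} places a copy of $D$ at every triple $p\in X^3$, and a set $S\subseteq X$ of size less than $\kappa$ gives access at $p$ to $D_I$, where $I$ is the set of coordinates of $p$ that lie in $S$. If $|X|\le\kappa$, it suffices to let $S$ run through a chain, each triple sees only a chain in the cube, and a group can be built (Section~\ref{sec:small}). If $X$ is large, some triple sees the whole cube (Sections~\ref{sec:large} and~\ref{sec:sharp}). Part (d) is not needed for Theorem~\ref{thm:answer}; it locates the exact cardinal at which membership in $\mathcal{A}$ fails.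

\section{A twisted cube of lattices}\label{sec:cube}

Let $\Omega=(0,1]^3\times\{1,2\}$. A point of $\Omega$ is written $(q,s)$ with $q=(q_1,q_2,q_3)$, and $s$ is its \emph{sheet}. Let $A$ be the real vector lattice of all bounded functions $\Omega\to\mathbb{R}$, with order-unit $1$, and let $D=\operatorname{Id}_{\mathrm{c}}A$. From now on, for $0\le f\in A$, the ideal $\langle f\rangle$ is taken in $A$. If $\langle f\rangle=\langle g\rangle$, then $f$ and $g$ have the same zeros, so we may define $\operatorname{coz}\langle f\rangle=\{\omega\in\Omega: f(\omega)>0\}$; by \eqref{eq:idc},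
\[
\operatorname{coz}(d\vee d')=\operatorname{coz}(d)\cup\operatorname{coz}(d'),\qquad \operatorname{coz}(d\wedge d')=\operatorname{coz}(d)\cap\operatorname{coz}(d') .
\]
For $j=1,2,3$ let $a_j\in A$ be the coordinate function $a_j(q,s)=q_j$, and let $\alpha_j=\langle a_j\rangle$.

\subsection{The obstruction in the linear case}\label{subsec:linear}

A Cevian operation on $D$ yields six elements $g_{ij}=\alpha_i\smallsetminus\alpha_j$ ($i\ne j$) with $\alpha_i\le\alpha_j\vee g_{ij}$, $g_{ij}\wedge g_{ji}=0$ and $g_{ik}\le g_{ij}\vee g_{jk}$. We ask what happens when $g_{ij}$ and $g_{ji}$ may depend only on the coordinates $i$ and $j$, where for the pair $\{1,3\}$ we take ``the coordinates'' to mean $(sq_1,q_3)$. This rescaling is harmless for ideals, since $\langle sq_1\rangle=\alpha_1$. The simplest candidates are given by three thresholds $t,t',\rho>0$: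
\begin{align*}
g_{12}&=\langle(q_1-tq_2)^+\rangle, & g_{23}&=\langle(q_2-t'q_3)^+\rangle, & g_{13}&=\langle(sq_1-\rho q_3)^+\rangle,\\
g_{21}&=\langle(tq_2-q_1)^+\rangle, & g_{32}&=\langle(t'q_3-q_2)^+\rangle, & g_{31}&=\langle(\rho q_3-sq_1)^+\rangle .
\end{align*}
The first two conditions hold for all thresholds by the first two rules in \eqref{eq:rules}. Test the third at $q=(tt'\delta,t'\delta,\delta)$ with $\delta>0$ small. There the generators of $g_{12},g_{21},g_{23},g_{32}$ vanish, so $g_{13}\le g_{12}\vee g_{23}$ and $g_{31}\le g_{32}\vee g_{21}$ force $sq_1=\rho q_3$, that is,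
\[
\rho=s\,tt' .
\]
On a single sheet this can be arranged: on sheet $1$, with $\rho=tt'$, the $g_{ij}$ are generated by the $(f_i-f_j)^+$ for $f_1=q_1$, $f_2=tq_2$, $f_3=tt'q_3$, and the third rule in \eqref{eq:rules} applies. On both sheets at once it is impossible; see Figure~\ref{fig:ceva}. Proposition~\ref{prop:key} extends this computation from linear functions to arbitrary homogeneous ones, with closed sets of thresholds in place of $t,t',\rho$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\begin{scope}
\draw (0,0) node[left] {$e_1$} -- (3,0) node[right] {$e_2$} -- (1.5,2.6) node[above] {$e_3$} -- cycle;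
\draw (1.5,2.6) -- (1.5,0);
\draw (0,0) -- (2.25,1.3);
\draw[very thick] (3,0) -- (0.75,1.3);
\node at (1.5,-0.45) {$s=1$};
\end{scope}
\begin{scope}[xshift=5cm]
\draw (0,0) node[left] {$e_1$} -- (3,0) node[right] {$e_2$} -- (1.5,2.6) node[above] {$e_3$} -- cycle;
\draw (1.5,2.6) -- (1.5,0);
\draw (0,0) -- (2.25,1.3);
\draw[very thick] (3,0) -- (1,1.733);
\node at (1.5,-0.45) {$s=2$};
\end{scope}
\end{tikzpicture}
\caption{The rays of the positive octant, drawn as the points of a triangle whose vertices $e_1,e_2,e_3$ are the coordinate axes. The planes $q_1=q_2$, $q_2=q_3$ and $sq_1=q_3$ appear as segments through $e_3$, $e_1$ and (thick) $e_2$. The third Cevian condition requires the three segments to be concurrent on both sheets; they are for $s=1$ and are not for $s=2$.}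
\label{fig:ceva}
\end{figure}

\subsection{The vector lattices $A_I$ and the lattices $D_I$}

We now give ``depends only on the coordinates in $I$'' a meaning that is stable under the lattice operations and admits the order-unit $1$. Let $H$ be the set of continuous functions $h\colon[0,\infty)^2\to\mathbb{R}$ with $h(\lambda v)=\lambda h(v)$ for all $\lambda\ge0$. It is closed under linear combinations and under $h\mapsto h^+$, and $h(v)\to0$ as $v\to0$ for $h\in H$. A property holds \emph{near $0$} if, for some $\varepsilon>0$, it holds at all $(q,s)\in\Omega$ with $\max(q_1,q_2,q_3)<\varepsilon$. Each of the following sets consists of those $f\in A$ that have the displayed form near $0$, for some $m,r\in\mathbb{R}$ and $h\in H$: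
\begin{align*}
A_\varnothing&:\ f(q,s)=m; & A_j&:\ f(q,s)=m+rq_j\quad(j=1,2,3);\\
A_{12}&:\ f(q,s)=m+h(q_1,q_2); & A_{23}&:\ f(q,s)=m+h(q_2,q_3);\\
A_{13}^{(1)}&:\ f(q,s)=m+h(q_1,s^{-1}q_3); & A_{13}^{(3)}&:\ f(q,s)=m+h(sq_1,q_3).
\end{align*}
Finally $A_{123}=A$. In the other cases, $m=\lim_{q\to0}f(q,s)$ is the \emph{constant} of $f$; it is nonnegative if $f\ge0$.

\begin{lemma}\label{lem:AI}
These sets are vector sublattices of $A$, all of them contain $A_\varnothing$ and hence $1$, and
\begin{equation}\label{eq:incl}
A_1,A_2\subseteq A_{12},\qquad A_2,A_3\subseteq A_{23},\qquad A_1\subseteq A_{13}^{(1)},\qquad A_3\subseteq A_{13}^{(3)} .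
\end{equation}
\end{lemma}

\begin{proof}
Each set is a linear subspace, so it suffices to check closure under $f\mapsto f^+$, because $f\vee g=g+(f-g)^+$ and $f\wedge g=f-(f-g)^+$. Let $f=m+k$ near $0$, where $k$ is the homogeneous term. As $k\to0$, near $0$ the function $f^+$ equals $m+k$, $0$ or $k^+$ according as $m>0$, $m<0$ or $m=0$; and $k^+$ has the same form as $k$, with $r^+$ or $h^+$ in place of $r$ or $h$. The inclusions follow by taking $r=0$, $h=0$, $h(v)=rv_1$ or $h(v)=rv_2$.
\end{proof}

The two versions of $A_{13}$ are needed because neither contains both $a_1$ and $a_3$. If $q_1=h(sq_1,q_3)$ near $0$, then sheet $1$ gives $h(2q_1,q_3)=2q_1$ and sheet $2$ gives $h(2q_1,q_3)=q_1$ for small $q$; so $a_1\notin A_{13}^{(3)}$. If $q_3=h(q_1,s^{-1}q_3)$ near $0$, then $h(q_1,q_3)$ equals both $q_3$ and $2q_3$; so $a_3\notin A_{13}^{(1)}$. Principal ideals do not see the difference between the two versions.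

\begin{lemma}\label{lem:same}
$\{\langle f\rangle: 0\le f\in A_{13}^{(1)}\}=\{\langle f\rangle: 0\le f\in A_{13}^{(3)}\}$.
\end{lemma}

\begin{proof}
Let $f\ge0$ lie in one of the two vector lattices, with constant $m\ge0$. If $m>0$, choose $\varepsilon>0$ with $m/2\le f\le 2m$ on the set where $\max(q_1,q_2,q_3)<\varepsilon$, and let $f'$ equal $m$ on this set and $f$ elsewhere. Then $f/2\le f'\le 2f$, so $\langle f'\rangle=\langle f\rangle$, and $f'\in A_\varnothing$ lies in both vector lattices. Now consider $m=0$, and let $w(q,s)=s$. The identity $s\,h(q_1,s^{-1}q_3)=h(sq_1,q_3)$ shows that $f\mapsto wf$ is a bijection from the positive elements of $A_{13}^{(1)}$ with constant $0$ onto those of $A_{13}^{(3)}$, and $\langle wf\rangle=\langle f\rangle$ because $f\le wf\le2f$.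
\end{proof}

The case $m>0$ is where the order-unit has to be accommodated. Multiplication by $w$ turns the constant $m$ into $sm$, which is not allowed; the remedy, replacing $f$ by $m$ on a neighborhood of $0$, is available because the definitions restrict $f$ only near $0$.

For $I\subseteq\{1,2,3\}$ let $D_I=\{\langle f\rangle:0\le f\in A_I\}$, where we write $A_{12}$ for $A_{\{1,2\}}$ and so on, and where for $I=\{1,3\}$ either version may be used. By Lemma~\ref{lem:AI} and \eqref{eq:idc}, each $D_I$ is a sublattice of $D$ containing $0$ and $1$, and $D_{123}=D$. Moreover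
\begin{equation}\label{eq:mono}
I\subseteq J\implies D_I\subseteq D_J ;
\end{equation}
this follows from Lemma~\ref{lem:AI}, using $A_{13}^{(1)}$ for $\{1\}\subseteq\{1,3\}$ and $A_{13}^{(3)}$ for $\{3\}\subseteq\{1,3\}$.

\subsection{The obstruction in general}

Condition (ii) below is the consequence of $g_{ik}\le g_{ij}\vee g_{jk}$ for cozero sets. Section~\ref{sec:sharp} needs this weaker form.

\begin{proposition}\label{prop:key}
There is no family $(g_{ij})_{i\ne j}$, with $i,j\in\{1,2,3\}$ and $g_{ij}\in D_{\{i,j\}}$, such that
\begin{itemize}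
\item[(i)] $\alpha_i\le\alpha_j\vee g_{ij}$ and $g_{ij}\wedge g_{ji}=0$ for all $i\ne j$;
\item[(ii)] $\operatorname{coz}(g_{ik})\subseteq\operatorname{coz}(g_{ij})\cup\operatorname{coz}(g_{jk})$ for all distinct $i,j,k$.
\end{itemize}
\end{proposition}

\begin{proof}
Suppose that such a family exists. Write $g_{ij}=\langle f_{ij}\rangle$ with $f_{ij}\ge0$ in $A_{12}$, $A_{23}$ or $A_{13}^{(3)}$, with constant $m_{ij}\ge0$ and homogeneous part $h_{ij}\in H$. By (i) and \eqref{eq:idc}, there is a positive integer $N$ such that, for all $i\ne j$,
\begin{equation}\label{eq:N}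
f_{ij}\wedge f_{ji}=0,\qquad a_i\le N(a_j+f_{ij}).
\end{equation}

\emph{All constants vanish.} If $m_{ij}>0$, then $f_{ij}>0$ near $0$, so $f_{ji}=0$ near $0$, so $q_j\le Nq_i$ near $0$ by \eqref{eq:N}. This fails when $q_j=(N+1)q_i$. Hence, near $0$,
\begin{align*}
f_{12}&=h_{12}(q_1,q_2), & f_{23}&=h_{23}(q_2,q_3), & f_{13}&=h_{13}(sq_1,q_3),\\
f_{21}&=h_{21}(q_1,q_2), & f_{32}&=h_{32}(q_2,q_3), & f_{31}&=h_{31}(sq_1,q_3).
\end{align*}
For $j<k$, the set of thresholds is
\[
Z_{jk}=\{t\in(0,\infty): h_{jk}(t,1)=h_{kj}(t,1)=0\}.
\]

\emph{For $(j,k)\in\{(1,2),(2,3)\}$, the set $Z_{jk}$ is nonempty and bounded above.} The inequalities $f_{jk},f_{kj}\ge0$ and \eqref{eq:N} hold near $0$ and are homogeneous in $(q_j,q_k)$, so for all $x,y>0$ we have $h_{jk}(x,y)\ge0$, $h_{kj}(x,y)\ge0$, $\min(h_{jk}(x,y),h_{kj}(x,y))=0$ and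
\[
x\le N\bigl(y+h_{jk}(x,y)\bigr),\qquad y\le N\bigl(x+h_{kj}(x,y)\bigr).
\]
Therefore $P=\{t>0:h_{jk}(t,1)>0\}$ and $P'=\{t>0:h_{kj}(t,1)>0\}$ are disjoint open sets and $Z_{jk}=(0,\infty)\setminus(P\cup P')$. Letting $x=1$, $y\to0$ in the first inequality gives $h_{jk}(1,0)\ge1/N$, so $h_{jk}(t,1)=t\,h_{jk}(1,1/t)>0$ for all large $t$: the set $P$ contains all large $t$, and $Z_{jk}$ is bounded above. Letting $y=1$, $x\to0$ in the second gives $h_{kj}(0,1)\ge1/N$, so $P'$ contains all small $t$. As $(0,\infty)$ is connected, the disjoint nonempty open sets $P,P'$ do not cover it, and $Z_{jk}\ne\varnothing$.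

\emph{Sheet $2$: if $t\in Z_{12}$ and $t'\in Z_{23}$, then $2tt'\in Z_{13}$.} At the point $((tt'\delta,t'\delta,\delta),2)$, for small $\delta>0$, the functions $f_{12},f_{21}$ take the values $t'\delta\,h_{12}(t,1)=0$, $t'\delta\,h_{21}(t,1)=0$, and $f_{23},f_{32}$ take the values $\delta\,h_{23}(t',1)=0$, $\delta\,h_{32}(t',1)=0$. By (ii) for $(i,j,k)=(1,2,3)$ and $(3,2,1)$, both $f_{13}$ and $f_{31}$ vanish there. Their values are $\delta\,h_{13}(2tt',1)$ and $\delta\,h_{31}(2tt',1)$.

\emph{Sheet $1$: if $\rho\in Z_{13}$ and $t'\in Z_{23}$, then $\rho/t'\in Z_{12}$.} At the point $((\rho\delta,t'\delta,\delta),1)$, for small $\delta>0$, the functions $f_{13},f_{31},f_{23},f_{32}$ take the values $\delta\,h_{13}(\rho,1)$, $\delta\,h_{31}(\rho,1)$, $\delta\,h_{23}(t',1)$, $\delta\,h_{32}(t',1)$, which are all $0$. By (ii) for $(i,j,k)=(1,3,2)$ and $(2,3,1)$, both $f_{12}$ and $f_{21}$ vanish there. Their values are $t'\delta\,h_{12}(\rho/t',1)$ and $t'\delta\,h_{21}(\rho/t',1)$.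

Fix $t'\in Z_{23}$. The last two steps show that $t\in Z_{12}$ implies $2tt'\in Z_{13}$ and then $2t\in Z_{12}$. So the nonempty set $Z_{12}\subseteq(0,\infty)$ is closed under doubling, although it is bounded above. This is a contradiction.
\end{proof}

The twist is essential: if $D_{13}$ were defined by the form $m+h(q_1,q_3)$, then $g_{ij}=\langle(a_i-a_j)^+\rangle$ would satisfy (i) and (ii).

\section{The lattices $L_\kappa(X)$ and their infinitary theory}\label{sec:L}

Fix an infinite regular cardinal $\kappa$; thus a union of fewer than $\kappa$ sets of size less than $\kappa$ has size less than $\kappa$. We write $[X]^{<\kappa}$ for the set of subsets of $X$ of size less than $\kappa$, and $[X]^2$ for the set of two-element subsets.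

\subsection{Definition}

Let $X$ be a nonempty set. For $S\subseteq X$ and $p=(p_1,p_2,p_3)\in X^3$ put $I_S(p)=\{i:p_i\in S\}$, and write $p\sim_S p'$ if $I_S(p)=I_S(p')$ and $p_i=p'_i$ for all $i$ in this set. So $p\sim_Sp'$ means that $p$ and $p'$ look alike to an observer who can identify only the points of $S$. For $S\subseteq T$,
\begin{equation}\label{eq:refine}
I_S(p)\subseteq I_T(p),\qquad p\sim_Tp'\implies p\sim_Sp' .
\end{equation}
Indeed, if $p\sim_Tp'$ and $J=I_T(p)=I_T(p')$, then $I_S(p)=\{i\in J:p_i\in S\}=\{i\in J:p'_i\in S\}=I_S(p')$, and $p,p'$ agree on this subset of $J$.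

Let $L_S=L_S^X$ be the set of all families $l=(l_p)_{p\in X^3}\in D^{X^3}$ such that $l$ has finite range, $l_p\in D_{I_S(p)}$ for all $p$, and $l_p=l_{p'}$ whenever $p\sim_Sp'$. The three conditions are preserved by componentwise joins and meets and hold for the constant families $0$ and $1$, so $L_S$ is a sublattice of $D^{X^3}$ containing $0$ and $1$. By \eqref{eq:mono} and \eqref{eq:refine}, $S\subseteq T$ implies $L_S\subseteq L_T$. Put
\[
L_\kappa(X)=\bigcup\{L_S:S\in[X]^{<\kappa}\}.
\]
The union is directed, so $L_\kappa(X)$ is a bounded distributive lattice, and for each $p$ the evaluation $l\mapsto l_p$ is a homomorphism of bounded lattices $L_\kappa(X)\to D$. If $l\in L_S$, we call $S$ a \emph{support} of $l$. By regularity, any family of fewer than $\kappa$ elements of $L_\kappa(X)$ has a common support in $[X]^{<\kappa}$, which may be taken to contain any given member of $[X]^{<\kappa}$.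

For example, $L_\varnothing\cong D_\varnothing$ consists of constant families. If $x\in X$ and $X\neq\{x\}$, the classes of $\sim_{\{x\}}$ correspond to the eight sets $I\subseteq\{1,2,3\}$, and $L_{\{x\}}\cong\prod_I D_I$. The elements
\begin{equation}\label{eq:alpha}
\alpha^j_x\in L_{\{x\}},\qquad (\alpha^j_x)_p=\begin{cases}\alpha_j&\text{if }p_j=x,\\ 0&\text{otherwise,}\end{cases}
\end{equation}
for $x\in X$ and $j\in\{1,2,3\}$, will play the part of $\alpha_j$; they lie in $L_{\{x\}}$ because $p_j=x$ implies $\alpha_j\in D_{\{j\}}\subseteq D_{I_{\{x\}}(p)}$, and whether $p_j=x$ depends only on the $\sim_{\{x\}}$-class of $p$.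

\subsection{Proof of Theorem~\ref{thm:main}(a)}

The lattice $L^X_S$ depends only on $S$ and on whether $X\setminus S$ is empty. We make this precise and run a back-and-forth argument. Let $|X|,|Y|\ge\kappa$, and let $\Sigma$ be the set of all bijections $\sigma\colon S\to T$ with $S\in[X]^{<\kappa}$ and $T\in[Y]^{<\kappa}$. Call $p\in X^3$ and $q\in Y^3$ \emph{$\sigma$-matched} if $I_S(p)=I_T(q)$ and $\sigma(p_i)=q_i$ for all $i$ in this set. Since $X\setminus S$ and $Y\setminus T$ are nonempty, every $q$ is matched with some $p$ and every $p$ with some $q$. The triples matched with a given $q$ form one $\sim_S$-class, and the triples matched with a given $p$ form one $\sim_T$-class. So matching is a bijection between $\sim_S$-classes and $\sim_T$-classes that preserves the index set $I$, and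
\[
\theta_\sigma(l)_q=l_p\qquad(p\text{ any triple $\sigma$-matched with }q)
\]
defines a lattice isomorphism $\theta_\sigma\colon L_S^X\to L_T^Y$ with inverse $\theta_{\sigma^{-1}}$.

If $\sigma'\colon S'\to T'$ in $\Sigma$ extends $\sigma$, then $\theta_{\sigma'}$ extends $\theta_\sigma$. It suffices to see that $\sigma'$-matched triples $p,q$ are $\sigma$-matched. If $p_i\in S$, then $q_i=\sigma'(p_i)=\sigma(p_i)\in T$. If $q_i\in T$, then $p_i\in S'$ and $\sigma'(p_i)=q_i\in T=\sigma'(S)$, so $p_i\in S$ by injectivity.

\begin{lemma}\label{lem:bf}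
Let $\varphi$ be an $\mathcal{L}_{\infty\kappa}$ formula, $\sigma\colon S\to T$ a member of $\Sigma$, and $\nu$ a map from the free variables of $\varphi$ to $L_S^X$. Then $L_\kappa(X)\models\varphi[\nu]$ if and only if $L_\kappa(Y)\models\varphi[\theta_\sigma\circ\nu]$.
\end{lemma}

\begin{proof}
We use induction on $\varphi$, for all $\sigma$ and $\nu$ at once. Equations are preserved and reflected because $\theta_\sigma$ is an isomorphism between sublattices, and the steps for negation and conjunction are immediate. Let $\varphi=\exists W\psi$ with $|W|<\kappa$, and suppose that $L_\kappa(X)\models\psi[\nu']$, where $\nu'$ agrees with $\nu$ outside $W$. The values of $\nu'$ outside $W$ have support $S$, and there are fewer than $\kappa$ other values, so by regularity all values of $\nu'$ lie in $L^X_{S'}$ for some $S'\supseteq S$ in $[X]^{<\kappa}$. As $|Y\setminus T|\ge\kappa>|S'\setminus S|$, the map $\sigma$ extends to some $\sigma'\in\Sigma$ with domain $S'$. By induction $L_\kappa(Y)\models\psi[\theta_{\sigma'}\circ\nu']$, and $\theta_{\sigma'}\circ\nu'$ agrees with $\theta_\sigma\circ\nu$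 outside $W$. So $L_\kappa(Y)\models\varphi[\theta_\sigma\circ\nu]$. The converse is the same argument for $\sigma^{-1}$, with $X$ and $Y$ exchanged.
\end{proof}

Part (a) is Lemma~\ref{lem:bf} for a sentence $\varphi$ and $\sigma=\varnothing$.

\section{Small index sets: proof of Theorem~\ref{thm:main}(b)}\label{sec:small}

The natural attempt is to repeat the definition of $L_S$ with $A_I$ in place of $D_I$. The difficulty is the choice of a version of $A_{13}$. Let $p$ have distinct coordinates. Passing from $S=\{p_1\}$ to $\{p_1,p_3\}$ requires the version that contains $A_1$, while passing from $S=\{p_3\}$ to $\{p_1,p_3\}$ requires the version that contains $A_3$. If $S$ ranges over a chain only, just one of these passages can occur, and we can tell which from $p_1$ and $p_3$ alone.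

Let $|X|\le\kappa$. Well-order $X$ in order type $|X|$, and let $\mathcal{C}$ be the set of all initial segments (downward closed subsets) of $X$ of size less than $\kappa$. Then $\mathcal{C}$ is a chain containing $\varnothing$, and every $S\in[X]^{<\kappa}$ is contained in a member of $\mathcal{C}$: if $|X|<\kappa$, then $X\in\mathcal{C}$; if $|X|=\kappa$, then $S$ is bounded by regularity, and proper initial segments have size less than $\kappa$. This is the only use of the hypothesis $|X|\le\kappa$. It gives $L_\kappa(X)=\bigcup_{S\in\mathcal{C}}L_S$.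

For $p\in X^3$ and $I\subseteq\{1,2,3\}$ let $A(p,I)=A_I$ if $I\ne\{1,3\}$, and
\[
A(p,\{1,3\})=A_{13}^{(1)}\ \text{ if }p_1\le p_3,\qquad A(p,\{1,3\})=A_{13}^{(3)}\ \text{ if }p_3<p_1 .
\]
Since $A(p,I)$ depends only on $I$ and $(p_i)_{i\in I}$, the vector lattice $A(p,I_S(p))$ depends only on the $\sim_S$-class of $p$. We claim that
\begin{equation}\label{eq:chain}
A(p,I_S(p))\subseteq A(p,I_T(p))\qquad\text{for }S\subseteq T\text{ in }\mathcal{C}.
\end{equation}
Put $I=I_S(p)\subseteq J=I_T(p)$. If $I=J$, $I=\varnothing$ or $J=\{1,2,3\}$, this is clear from Lemma~\ref{lem:AI}; if $|I|=1$ and $J\in\{\{1,2\},\{2,3\}\}$, it is \eqref{eq:incl}. There remains $|I|=1$, $J=\{1,3\}$. If $I=\{1\}$, then $p_1\in S$ and $p_3\notin S$, so $p_1<p_3$ because $S$ is an initial segment, and $A(p,J)=A_{13}^{(1)}\supseteq A_1$. If $I=\{3\}$, then $p_3\in S$ and $p_1\notin S$, so $p_3<p_1$ and $A(p,J)=A_{13}^{(3)}\supseteq A_3$.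

For $S\in\mathcal{C}$ let $G_S$ be the set of all $g\in A^{X^3}$ with finite range such that $g_p\in A(p,I_S(p))$ for all $p$, and $g_p=g_{p'}$ whenever $p\sim_Sp'$. Each $G_S$ is a vector sublattice of $A^{X^3}$, and $G_S\subseteq G_T$ for $S\subseteq T$ in $\mathcal{C}$ by \eqref{eq:chain} and \eqref{eq:refine}. So $G=\bigcup_{S\in\mathcal{C}}G_S$ is a real vector lattice. It is Archimedean, since its elements are real functions on $X^3\times\Omega$ with the pointwise order. The constant family $1$ lies in $G_\varnothing$, and it is an order-unit because each $g\in G$ has finitely many components $g_p$, each of them bounded.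

Write $\langle g\rangle_G$ for the $\ell$-ideal of $G$ generated by $g\in G^+$. For $g,g'\in G^+$,
\[
\langle g\rangle_G\le\langle g'\rangle_G\iff\exists n\,\forall p\ \ g_p\le ng'_p\iff\forall p\,\exists n\ \ g_p\le ng'_p\iff\forall p\ \ \langle g_p\rangle\le\langle g'_p\rangle .
\]
The middle equivalence holds because the pair $(g_p,g'_p)$ takes finitely many values; this is the second use of the finite range condition. Hence $\langle g\rangle_G\mapsto(\langle g_p\rangle)_{p\in X^3}$ is a well-defined order-embedding of $\operatorname{Id}_{\mathrm{c}}G$ into $D^{X^3}$, and it sends $\langle g\rangle_G$ into $L_S$ when $g\in G_S^+$.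

Its range is all of $L_\kappa(X)$. For each $B$ among the nine vector lattices $A_I$ ($I\ne\{1,3\}$), $A_{13}^{(1)}$, $A_{13}^{(3)}$, and each $d$ in the corresponding $D_I$, fix $\rho_B(d)\in B^+$ with $\langle\rho_B(d)\rangle=d$; Lemma~\ref{lem:same} makes this possible for both versions of $A_{13}$. Given $S\in\mathcal{C}$ and $l\in L_S$, put $g_p=\rho_{A(p,I_S(p))}(l_p)$. Then $g$ has finite range, since $B$ and $l_p$ take finitely many values, and $g_p$ depends only on the $\sim_S$-class of $p$. So $g\in G_S^+$ and $\langle g_p\rangle=l_p$ for all $p$. An order-isomorphism between lattices is a lattice isomorphism, so $\operatorname{Id}_{\mathrm{c}}G\cong L_\kappa(X)$. This proves (b).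

\section{Large index sets: proof of Theorem~\ref{thm:main}(c)}\label{sec:large}

Suppose that $L_\kappa(X)$ has a Cevian operation. For $p=(x_1,x_2,x_3)$, the elements $\alpha^i_{x_i}\smallsetminus\alpha^j_{x_j}$ evaluated at $p$ satisfy (i) and (ii) of Proposition~\ref{prop:key}. What can fail is membership in $D_{\{i,j\}}$, since the support of $\alpha^i_{x_i}\smallsetminus\alpha^j_{x_j}$ may contain the third point $x_k$. So we need a triple in which no point belongs to the support attached to the other two. The following lemma is a case of Kuratowski's free set theorem.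

\begin{lemma}\label{lem:free2}
If $|X|\ge\kappa^{++}$ and $F\colon[X]^2\to[X]^{<\kappa}$, then there are distinct $x,y,z\in X$ with $z\notin F(\{x,y\})$, $y\notin F(\{x,z\})$ and $x\notin F(\{y,z\})$.
\end{lemma}

\begin{proof}
Take $V\subseteq U\subseteq X$ with $|V|=\kappa$ and $|U|=\kappa^+$. The set $U\cup\bigcup\{F(e):e\in[U]^2\}$ has size $\kappa^+$; choose $z\in X$ outside it. The set $V\cup\bigcup_{v\in V}F(\{v,z\})$ has size $\kappa$; choose $x\in U$ outside it. Finally choose $y\in V\setminus F(\{x,z\})$. Then $y\in V$, $x\in U\setminus V$ and $z\notin U$ are distinct, $z\notin F(\{x,y\})$ as $x,y\in U$, and $x\notin F(\{y,z\})$ as $y\in V$.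
\end{proof}

Let $|X|\ge\kappa^{++}$ and suppose that $\smallsetminus$ is a Cevian operation on $L_\kappa(X)$. For $x\ne y$ in $X$ let $F(\{x,y\})\in[X]^{<\kappa}$ contain $x$ and $y$ and be a common support of the finitely many elements $\alpha_x^i\smallsetminus\alpha_y^j$ and $\alpha_y^i\smallsetminus\alpha_x^j$ with $i\ne j$. Let $x_1,x_2,x_3$ be the three points given by Lemma~\ref{lem:free2}, let $p=(x_1,x_2,x_3)$, and put
\[
g_{ij}=(\alpha^i_{x_i}\smallsetminus\alpha^j_{x_j})_p\qquad(i\ne j).
\]
For $S=F(\{x_i,x_j\})$ we have $I_S(p)=\{i,j\}$, so $g_{ij}\in D_{\{i,j\}}$. Since $(\alpha^i_{x_i})_p=\alpha_i$ and evaluation at $p$ is a homomorphism of bounded lattices, \eqref{eq:cevian} gives $\alpha_i\le\alpha_j\vee g_{ij}$, $g_{ij}\wedge g_{ji}=0$ and $g_{ik}\le g_{ij}\vee g_{jk}$. This contradicts Proposition~\ref{prop:key} and proves (c). With (a), (b) and (c), Theorem~\ref{thm:answer} is proved.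

\section{The sharp cardinal: proof of Theorem~\ref{thm:main}(d)}\label{sec:sharp}

In Section~\ref{sec:large} all six elements $g_{ij}$ were evaluated at one triple, which is why freeness for a map on \emph{pairs}, and hence $\kappa^{++}$ points, was needed. Given a group, we can evaluate $g_{ij}$ and $g_{ji}$ at a triple that depends on $\{i,j\}$ and whose third coordinate is chosen last. The three evaluations must then be linked by other means. The order-unit does this: it assigns real values to group elements, these values are encoded by countably many lattice elements, and condition (ii) becomes a property of the order of $\mathbb{R}$.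

Let $\kappa$ be regular and uncountable, let $|X|\ge\kappa^+$ and $L=L_\kappa(X)$, and suppose that $\operatorname{Id}_{\mathrm{c}}G\cong L$ for an $\ell$-group $G$. For $g\in G^+$ let $[g]\in L$ correspond to the $\ell$-ideal generated by $g$. By \eqref{eq:idc}, $g\mapsto[g]$ is a lattice homomorphism of $G^+$ onto $L$ with $[0]=0$ and $[g+g']=[g]\vee[g']$, and $[g]\le[g']$ if and only if $g\le ng'$ for some $n$. Fix $u\in G^+$ with $[u]=1$; it is an order-unit of $G$.

\begin{lemma}[Real characters]\label{lem:chi}
For each $p\in X^3$ and $\omega\in\Omega$ there is a group homomorphism $\chi_{p,\omega}\colon G\to\mathbb{R}$ preserving $\vee$ and $\wedge$, with $\chi_{p,\omega}(u)=1$, such that for all $g\in G^+$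
\begin{equation}\label{eq:chi}
\chi_{p,\omega}(g)>0\iff\omega\in\operatorname{coz}([g]_p).
\end{equation}
\end{lemma}

\begin{proof}
Define $e\colon L\to\{0,1\}$ by $e(l)=1$ if and only if $\omega\in\operatorname{coz}(l_p)$; this is a homomorphism of bounded lattices. Let $M=\{g\in G:e([|g|])=0\}$. It contains $0$ and is closed under $g\mapsto-g$; it is closed under sums because $[|g+g'|]\le[|g|]\vee[|g'|]$; and $|g'|\le|g|$ implies $[|g'|]\le[|g|]$. So $M$ is an $\ell$-ideal, and $u\notin M$. Write $\bar g$ for the image of $g$ in $G/M$.

The $\ell$-group $G/M$ is totally ordered: for $g\in G$ we have $[g^+]\wedge[(-g)^+]=0$, so $g^+\in M$ or $(-g)^+\in M$, that is, $\bar g\le0$ or $\bar g\ge0$.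

It is Archimedean. Let $\bar g>0$; replacing $g$ by $g^+$ we may assume $0\le g\notin M$. Define $k\in D^{X^3}$ by $k_p=\langle 1_{\Omega\setminus\{\omega\}}\rangle$ and $k_{p'}=1$ for $p'\ne p$. For $S=\{p_1,p_2,p_3\}$ we have $I_S(p)=\{1,2,3\}$, so $D_{I_S(p)}=D$ and the $\sim_S$-class of $p$ is $\{p\}$; hence $k\in L_S$. Write $k=[v]$ with $v\in G^+$; then $v\in M$. Moreover $[g]\vee k=1$: at $p'\neq p$ this is clear, and at $p$ we have $[g]_p=\langle f\rangle$ with $f(\omega)>0$, so $f\vee1_{\Omega\setminus\{\omega\}}\ge\min(f(\omega),1)>0$. Thus $u\le n(g+v)$ for some $n$, and $\bar u\le n\bar g$. As $\bar u$ is an order-unit of $G/M$, every $\bar y$ satisfies $\bar y\le n'\bar g$ for some $n'$, so that $(n'+1)\bar g\le\bar y$ fails. In a totally ordered group this is the Archimedean property.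

By H\"older's theorem, an Archimedean totally ordered group is isomorphic, as an ordered group, to a subgroup of $\mathbb{R}$. Since $\bar u>0$, we can rescale the embedding so that $\bar u\mapsto1$. Its composite $\chi_{p,\omega}$ with the quotient map preserves $\vee$ and $\wedge$ and has kernel $M$; for $g\ge0$ this gives \eqref{eq:chi}.
\end{proof}

Freeness is now needed only for a map on points, and this costs one cardinal less.

\begin{lemma}\label{lem:free1}
If $|X|\ge\kappa^+$ and $x\in S_x\in[X]^{<\kappa}$ for each $x\in X$, then there are distinct $x_1,x_2,x_3\in X$ with $x_i\notin S_{x_j}$ for all $i\ne j$.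
\end{lemma}

\begin{proof}
For $W\subseteq X$ with $|W|=\kappa$, the set $W^*=\bigcup_{w\in W}S_w\supseteq W$ has size $\kappa$, so its complement has size at least $\kappa^+$. Choose $W_0\subseteq X$ and then $W_1\subseteq X\setminus W_0^*$, both of size $\kappa$. Choose $x_1\in X\setminus(W_0\cup W_1)^*$, then $x_2\in W_1\setminus S_{x_1}$, then $x_3\in W_0\setminus(S_{x_1}\cup S_{x_2})$. We have $x_1\notin S_{x_2}\cup S_{x_3}$ as $x_2,x_3\in W_0\cup W_1$, and $x_2\notin S_{x_3}$ as $x_3\in W_0$ and $x_2\notin W_0^*$; the other three conditions hold by choice. The points are distinct because $x_j\in S_{x_j}$.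
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(d)]
\emph{Supports.} For $x\in X$ and $j\in\{1,2,3\}$ choose $b^j_x\in G^+$ with $[b^j_x]=\alpha^j_x$, as defined in \eqref{eq:alpha}. For each $x$, the elements $[(nb^j_x-mu)^+]$, with $j\in\{1,2,3\}$ and integers $n\ge1$, $m\ge0$, are countably many. Since $\kappa$ is regular and uncountable, they have a common support $S_x\in[X]^{<\kappa}$ with $x\in S_x$. Let $x_1,x_2,x_3$ be given by Lemma~\ref{lem:free1}, and write $b_j=b^j_{x_j}$.

\emph{Values.} Call $p\in X^3$ \emph{$j$-generic} if $p_j=x_j$ and $p_i\notin S_{x_j}$ for $i\ne j$. For such $p$ we have $I_{S_{x_j}}(p)=\{j\}$, so any two $j$-generic triples are $\sim_{S_{x_j}}$-equivalent, and $[(nb_j-mu)^+]_p$ is the same for all of them. By Lemma~\ref{lem:chi}, $\chi_{p,\omega}((nb_j-mu)^+)=(n\chi_{p,\omega}(b_j)-m)^+$, and so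
\[
\chi_{p,\omega}(b_j)>m/n\iff\omega\in\operatorname{coz}\bigl([(nb_j-mu)^+]_p\bigr).
\]
A nonnegative real number is determined by the nonnegative rationals strictly below it. Hence $\chi_{p,\omega}(b_j)$ has the same value $v_j(\omega)$ for all $j$-generic $p$.

\emph{The six elements.} Let $i<j$, and let $k$ be the third index. Choose a common support $S_{ij}\in[X]^{<\kappa}$ of $[(b_i-b_j)^+]$ and $[(b_j-b_i)^+]$ that contains $S_{x_i}\cup S_{x_j}$. Let $p\in X^3$, depending on $\{i,j\}$, have $p_i=x_i$, $p_j=x_j$ and $p_k\notin S_{ij}$, and put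
\[
g_{ij}=[(b_i-b_j)^+]_p,\qquad g_{ji}=[(b_j-b_i)^+]_p .
\]
Then $I_{S_{ij}}(p)=\{i,j\}$, so $g_{ij},g_{ji}\in D_{\{i,j\}}$. Apply $g\mapsto[g]_p$ to $b_i\le b_j+(b_i-b_j)^+$, to $b_j\le b_i+(b_j-b_i)^+$ and to $(b_i-b_j)^+\wedge(b_j-b_i)^+=0$. Since $[b_i]_p=\alpha_i$ and $[b_j]_p=\alpha_j$, this gives condition (i) of Proposition~\ref{prop:key}. The triple $p$ is $i$-generic, as $x_j,p_k\notin S_{x_i}$, and $j$-generic, as $x_i,p_k\notin S_{x_j}$. So $\chi_{p,\omega}(b_i-b_j)=v_i(\omega)-v_j(\omega)$, and \eqref{eq:chi} yields
\[
\operatorname{coz}(g_{ij})=\{\omega:v_i(\omega)>v_j(\omega)\},\qquad\operatorname{coz}(g_{ji})=\{\omega:v_j(\omega)>v_i(\omega)\}.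
\]
The right-hand sides no longer mention $p$. For distinct $i,j,k$ in any order, $v_i(\omega)>v_k(\omega)$ implies $v_i(\omega)>v_j(\omega)$ or $v_j(\omega)>v_k(\omega)$, which is condition (ii). This contradicts Proposition~\ref{prop:key}, so no such $G$ exists. Together with (b), this shows that for uncountable regular $\kappa$ we have $L_\kappa(X)\in\mathcal{A}$ if and only if $|X|\le\kappa$.
\end{proof}

Uncountability of $\kappa$ was used only to obtain the supports $S_x$: for $\kappa=\aleph_0$ supports are finite, and the countably many elements that encode the values of $b^j_x$ are not guaranteed a common one. For $\kappa=\aleph_0$, Theorem~\ref{thm:main} covers $|X|\le\aleph_0$ and $|X|\ge\aleph_2$ and makes no statement about membership in $\mathcal{A}$ for $|X|=\aleph_1$.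

\begin{thebibliography}{1}

\bibitem{PW}
Miroslav Ploscica, Friedrich Wehrung, \emph{A solution to the MV-spectrum Problem in size aleph one}, arXiv:2303.18137 (2023).

\end{thebibliography}
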